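
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Equivariant homomorphisms of countable abelian groups\\
and prime-order automorphisms of Kirchberg algebras}


\begin{abstract}
Let $\alpha_i$ be an automorphism of prime order $p_i$ of a countable abelian group
$G_i$ ($i=0,1$), and let $H_i\subseteq G_i$ be an arbitrary $\alpha_i$-invariant
subgroup. We prove that there are an inclusion $B\subseteq A$ of UCT Kirchberg algebras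
that induces $H_i\subseteq G_i$ on $K$-theory, and commuting automorphisms
$\theta_0,\theta_1$ of $A$ with $\theta_i^{p_i}=\mathrm{id}$ that preserve $B$ and induce
$(\alpha_0,\mathrm{id})$ and $(\mathrm{id},\alpha_1)$; the algebras can be taken unital
with $[1_A]$ any $\alpha_0$-fixed element of $H_0$. This confirms a conjecture of
Spielberg. The method applies to chains of arbitrary equivariant homomorphisms. It
resolves a $\mathbb Z[\mathbb Z/p]$-module by two permutation modules so that the entries
of the differential between fixed basis elements are divisible by $p$, and realizes these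
entries by copies of the regular representation.
\end{abstract}

\section{Introduction}

A \emph{Kirchberg algebra} is a separable, nuclear, simple, purely infinite
$C^*$-algebra; it is \emph{UCT} if it satisfies the Universal Coefficient Theorem. For a
$C^*$-algebra $A$ we write $K_*(A)=(K_0(A),K_1(A))$, and for an automorphism $\theta$ of
$A$ we write $\theta_*=(\theta_{*,0},\theta_{*,1})$ for the induced pair of automorphisms.

Suppose that $\alpha_i$ is an automorphism of prime order $p_i$ of a countable abelian
group $G_i$, for $i=0,1$. One wants a UCT Kirchberg algebra with $K$-theory $(G_0,G_1)$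
on which these symmetries are realized by automorphisms \emph{of the same finite order}.
The equation $\theta^{p}=\mathrm{id}$ must hold on the algebra, not only on its
$K$-theory. The relative question asks for this for an inclusion of algebras realizing
an inclusion of groups. Spielberg proved the following \cite[Theorem~2.4]{Spielberg}. Let
$H_i\subseteq G_i$ be an $\alpha_i$-invariant subgroup, put $t_i=\alpha_i-1$, and suppose
that
\begin{equation}\label{eq:spielberg}
 (t_iG_i)\cap H_i=t_iH_i\qquad(i=0,1).
\end{equation}
Then there are an inclusion $\imath:B\hookrightarrow A$ of UCT Kirchberg algebras and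
commuting automorphisms $\theta_0,\theta_1$ of $A$ such that $K_*(A)=(G_0,G_1)$, the map
$\imath_*:K_i(B)\to K_i(A)$ is the inclusion $H_i\subseteq G_i$, and
\begin{equation}\label{eq:conclusion}
 \theta_i^{p_i}=\mathrm{id},\qquad \theta_i(B)=B,\qquad
 \theta_{0*}=(\alpha_0,\mathrm{id}),\qquad \theta_{1*}=(\mathrm{id},\alpha_1);
\end{equation}
moreover, if $x_0\in H_0$ is fixed by $\alpha_0$, then $A$, $B$ and $\imath$ may be taken
unital with $[1_A]=x_0$. He conjectured in \cite{Spielberg} that the conclusion holds for
every equivariant inclusion, without \eqref{eq:spielberg}.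

Condition \eqref{eq:spielberg} says that the map of coinvariants
$H_i/t_iH_i\to G_i/t_iG_i$ is injective. It holds for $H_i=0$, for $H_i=G_i$, and whenever
$\alpha_i$ is trivial. It fails already for $\mathbb Z/4$ with the automorphism $x\mapsto-x$
and the subgroup $\{0,2\}$: here $tG\cap H=\{0,2\}$ and $tH=0$. Since it is vacuous for
$H_i=G_i$, it does not restrict the single algebras $A$ and $B$, only the possibility of
fitting them together; and all that an equivariant inclusion of algebras visibly imposes
on $K$-theory is that $\imath_*$ be equivariant. So one would guess that the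
condition is superfluous, and it is.

\begin{theorem}\label{thm:main}
Let $G_0,G_1$ be countable abelian groups, let $p_0,p_1$ be primes, let
$\alpha_i\in\operatorname{Aut}(G_i)$ satisfy $\alpha_i^{p_i}=1$, let $H_i\subseteq G_i$ be any
$\alpha_i$-invariant subgroup, and let $x_0\in H_0$ satisfy $\alpha_0(x_0)=x_0$. Then there
are a unital inclusion $\imath:B\hookrightarrow A$ of unital UCT Kirchberg algebras and
commuting automorphisms $\theta_0,\theta_1$ of $A$ such that $K_*(A)=(G_0,G_1)$, the map
$\imath_*$ is the inclusion $H_i\subseteq G_i$, \eqref{eq:conclusion} holds, and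
$[1_A]=x_0$.
\end{theorem}

The choice $x_0=0$ is always possible, so this contains both parts of the conjecture. The
inclusion of subgroups plays no special role in the argument, and we prove a more general
statement.

\begin{theorem}\label{thm:chain}
Let $p_0,p_1$ be primes. For $i=0,1$ let
\[
 G_i^{(0)}\xrightarrow{f_i^{(0)}}G_i^{(1)}\xrightarrow{f_i^{(1)}}G_i^{(2)}\to\cdots
\]
be sequences (both finite of the same length, or both infinite) of countable abelian groups
with automorphisms $\alpha_i^{(k)}$ satisfying $(\alpha_i^{(k)})^{p_i}=1$ and arbitrary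
equivariant homomorphisms $f_i^{(k)}$, not necessarily injective. Let $x_0\in G_0^{(0)}$.
The following are equivalent.
\begin{enumerate}
\item[\textup{(i)}] $\alpha_0^{(0)}(x_0)=x_0$.
\item[\textup{(ii)}] There are unital UCT Kirchberg algebras
$A^{(0)}\subseteq A^{(1)}\subseteq\cdots$ with common unit and commuting automorphisms
$\theta_0,\theta_1$ of $\overline{\bigcup_kA^{(k)}}$ with $\theta_i^{p_i}=\mathrm{id}$ and
$\theta_i(A^{(k)})=A^{(k)}$, such that $K_*(A^{(k)})=(G_0^{(k)},G_1^{(k)})$, the inclusions
induce the maps $f_i^{(k)}$, the automorphisms $\theta_0$ and $\theta_1$ act on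
$K_*(A^{(k)})$ by $(\alpha_0^{(k)},\mathrm{id})$ and $(\mathrm{id},\alpha_1^{(k)})$, and
$[1_{A^{(0)}}]=x_0$.
\end{enumerate}
In \textup{(ii)} one can arrange in addition that, for every $k$, a class in
$K_0(A^{(k)})=G_0^{(k)}$ is represented by a projection in $A^{(k)}$ fixed by both $\theta_0$
and $\theta_1$ if and only if it is fixed by $\alpha_0^{(k)}$.
\end{theorem}

Theorem~\ref{thm:main} is the case of two-term chains
$G_i^{(0)}=H_i\subseteq G_i=G_i^{(1)}$, with $B=A^{(0)}$ and $A=A^{(1)}$. The implication
(ii)$\Rightarrow$(i) holds because $\theta_0(1)=1$; in particular the hypothesis on $x_0$ in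
Theorem~\ref{thm:main} cannot be dropped. Likewise the class of a projection fixed by
$\theta_0$ is fixed by $\alpha_0^{(k)}$. What has to be proved is (i)$\Rightarrow$(ii) and the
existence of the fixed projections.

\paragraph{Strategy.}
Let $G=\mathbb Z/p$. A group with an automorphism whose $p$-th power is $1$ is a
$\mathbb Z[G]$-module. Given a homomorphism $f:M\to M'$ of countable modules, resolve both
by permutation modules,
\[
 0\to\mathbb Z[X_1]\xrightarrow{d}\mathbb Z[X_0]\to M\to0,\qquad
 0\to\mathbb Z[Y_1]\xrightarrow{d'}\mathbb Z[Y_0]\to M'\to0,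
\]
and lift $f$ to $u_j:\mathbb Z[X_j]\to\mathbb Z[Y_j]$ with $u_0d=d'u_1$. A permutation module
$\mathbb Z[X]$ is $K_1$ of an evident $G$-algebra $P_X$, and the four maps lift to
equivariant $*$-homomorphisms
\begin{equation}\label{eq:square}
\begin{array}{ccc}
 P_{X_1}&\longrightarrow&P_{X_0}\\[2pt]
 \big\downarrow&&\big\downarrow\\[2pt]
 P_{Y_1}&\longrightarrow&P_{Y_0}.
\end{array}
\end{equation}
The mapping cones of the two rows have $K_0=M$, respectively $M'$, and $K_1=0$. To map one
cone to the other we need \eqref{eq:square} to commute up to \emph{equivariant} homotopy, and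
agreement on $K$-theory does not give this. The example in the next section shows the
difficulty and its cure: the rows of \eqref{eq:square} are to be built from regular
representations wherever they connect fixed points. This requires
resolutions whose differential is divisible by $p$ there. Section~\ref{sec:resolutions}
shows that they exist, Section~\ref{sec:spans} decides when two homomorphisms built in this
way are equivariantly homotopic, and Section~\ref{sec:cones} forms the cones. The rest of the
paper makes the maps injective and the algebras unital (Section~\ref{sec:unital}) and then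
simple and purely infinite (Section~\ref{sec:simple}).

\section{Building blocks, and the smallest example}\label{sec:example}

Fix a prime $p$, let $G=\mathbb Z/p$ with generator $g$, and put $N=\sum_{h\in G}h$ and
$t=g-1$ in $\mathbb Z[G]$. All $G$-sets are countable. As $p$ is prime, each orbit of a
$G$-set is a fixed point or a free orbit. We write $\mathbb Z[X]$ for the permutation module
of $X$ and $X^G$ for the set of fixed points. Two equivariant $*$-homomorphisms are
\emph{$G$-homotopic}, written $\sim$, if they are joined by a point-norm continuous path of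
$G$-equivariant $*$-homomorphisms. Suspensions are $SC=C_0(0,1)\otimes C$, and $C^+$ is $C$
with a new unit adjoined.

Put $\Omega=\{f\in C(\mathbb T):f(1)=0\}\cong C_0(\mathbb R)$, with trivial $G$-action. Then
$K_0(\Omega)=0$ and $K_1(\Omega)=\mathbb Z$, generated by the class of the coordinate function
$\tau$ of $\mathbb T$. Let $\sigma_+=\mathrm{id}_\Omega$ and let $\sigma_-$ be the flip of
$\Omega$ induced by complex conjugation on $\mathbb T$, which acts on $K_1(\Omega)$ as $-1$. Let
$\mathcal H=\ell^2(\mathbb N)\otimes\ell^2(G)$, with $G$ acting trivially on $\ell^2(\mathbb N)$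
and by translation on $\ell^2(G)$, and let $\mathcal K=K(\mathcal H)$ be the compact operators
with the action $\mathrm{Ad}$. For a $G$-set $X$ put
\[
 P_X=C_0(X,\Omega\otimes\mathcal K),\qquad (hF)(x)=h\bigl(F(h^{-1}x)\bigr)\quad(h\in G).
\]
Then $K_0(P_X)=0$. Since $\mathrm{Ad}$ of a unitary acts trivially on $K$-theory,
$K_1(P_X)=\mathbb Z[X]$ as $\mathbb Z[G]$-modules.

\paragraph{Two ways to multiply by $p$.}
Let $R$ be a finite-dimensional unitary representation of $G$. Since $R\otimes\ell^2(G)$ is a
multiple of the regular representation, there is an equivariant isometry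
$V:R\otimes\mathcal H\to\mathcal H$, and
\[
 m_R(F)=V(1_R\otimes F)V^*
\]
is an equivariant endomorphism of $P_{\mathrm{pt}}=\Omega\otimes\mathcal K$ that acts on
$K_1(P_{\mathrm{pt}})=\mathbb Z$ as multiplication by $\dim R$. So the trivial representation
$\mathbb C^p$ and the regular representation $\ell^2(G)$ both give multiplication by $p$. The two
endomorphisms are not $G$-homotopic. To see this, restrict to fixed-point algebras: with
$\mathcal H=\bigoplus_\chi\mathcal H_\chi$ the decomposition into isotypic parts,
$(\Omega\otimes\mathcal K)^G=\bigoplus_\chi\Omega\otimes K(\mathcal H_\chi)$ has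
$K_1=\mathbb Z^{\hat G}$. A rank-one projection in $K(\mathcal H_\chi)$ is sent to a projection
onto a copy of $R\otimes\chi$. So $m_{\mathbb C^p}$ acts on $\mathbb Z^{\hat G}$ as $p$ times the
identity, and $m_{\ell^2(G)}$ as the matrix all of whose entries are $1$.

\paragraph{The example.}
Let $p=2$, let $M'=\mathbb Z/4$ with $g$ acting by $-1$, let $M=\{0,2\}\subset M'$, and let $f$ be
the inclusion. This is the pair for which \eqref{eq:spielberg} fails. For $M$ take
$X_1=\{x'\}$, $X_0=\{x\}$, $d[x']=2[x]$, $[x]\mapsto2$. For $M'$ take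
$Y_0=\{y,z,gz\}$ with $y$ fixed, and
\[
 q':[y]\mapsto2,\quad[z]\mapsto1,\quad[gz]\mapsto-1 .
\]
The kernel of $q'$ has index $4$ in $\mathbb Z[Y_0]\cong\mathbb Z^3$, and it contains
\[
 [z]+[gz],\qquad [y]+[z]-[gz],\qquad [y]-[z]+[gz],
\]
whose determinant is $\pm4$. So these three elements are a basis of the kernel, the first one
fixed by $g$ and the other two exchanged. Hence with $Y_1=\{w,v,gv\}$, $w$ fixed,
\[
 d'[w]=[z]+[gz],\qquad d'[v]=[y]+[z]-[gz],\qquad d'[gv]=[y]-[z]+[gz]
\]
defines a resolution of $M'$. Lift $f$ by $u_0[x]=[y]$. Then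
$u_0d[x']=2[y]=d'([v]+[gv])$, so $u_1[x']=[v]+[gv]$: \emph{the lift sends a fixed basis element
to the sum over a free orbit.}

Now realize the four maps; we omit the isometries that bring operators back to $\mathcal H$. For
$F\in P_{X_1}=\Omega\otimes\mathcal K$ let $u_1$ be realized by the
function on $Y_1$ with value $F$ at $v$ and at $gv$, and $0$ at $w$; this is equivariant. In the
map $P_{Y_1}\to P_{Y_0}$ realizing $d'$, the values at $v$ and $gv$ enter the value at $y$ as
diagonal entries of an operator on $\ell^2\{v,gv\}\otimes\mathcal H$, where $G$ permutes $v$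
and $gv$. At $z$ they enter with the signs $\sigma_+$ and $\sigma_-$, and at $gz$ with the signs
exchanged. So the composite $P_{X_1}\to P_{Y_1}\to P_{Y_0}$ sends $F$ to the function with values
\[
 1_{\ell^2(G)}\otimes F\ \text{ at }y,\qquad
 \mathrm{diag}(\sigma_+F,\sigma_-F)\ \text{ at }z,\qquad
 \mathrm{diag}(\sigma_-F,\sigma_+F)\ \text{ at }gz .
\]
The homomorphism $\mathrm{diag}(\sigma_+,\sigma_-):\Omega\to M_2(\Omega)$ is null-homotopic by an
explicit rotation (Lemma~\ref{lem:cancel}). Apply the null-homotopy at $z$ and its translate by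
$g$ at $gz$; what remains is $m_{\ell^2(G)}(F)$ at $y$. For the other composite
$P_{X_1}\to P_{X_0}\to P_{Y_0}$, realize $u_0$ by placing a function on $X_0=\{x\}$ at $y$ and $0$ at
$z$, $gz$. Then this composite puts at $y$ whatever realization of $d=2$ we have chosen. So
\eqref{eq:square} commutes up to $G$-homotopy if $d=2$ is realized by the \emph{regular}
representation (the choice of isometries does not matter, by Lemma~\ref{lem:V}). It does not if $2$ is
realized by $\mathbb C^2$, that is, by two fixed points:
by the computation above, the two composites, evaluated at $y$, then differ on the $K_1$-groups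
of the fixed-point algebras.

What made the regular representation possible is that $d=2$ is divisible by $p$. Resolutions with
this property between fixed basis elements are what we construct next. With them the choice
``regular representations only'' can be made once for each module, and it works for all
homomorphisms.

\section{Resolutions by permutation modules}\label{sec:resolutions}

We use Tate cohomology $\hat H^*$ of $G$. It is $2$-periodic, has long exact sequences, commutes
with direct sums, and is killed by $p=|G|$; moreover $\hat H^0(M)=M^G/NM$ and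
$\hat H^1=H^1\cong\hat H^{-1}$. It vanishes on the modules $\mathrm{Map}(G,V)$, with
$V$ an abelian group and $(k\varphi)(h)=\varphi(k^{-1}h)$, and hence on their direct summands.
Free and, more generally, projective modules are such summands, because
$\mathbb Z[G]\otimes V\cong\mathrm{Map}(G,V)$. For modules $U$, $W$ we let $G$ act on
$\mathrm{Hom}_{\mathbb Z}(U,W)$ by $(kf)(a)=k f(k^{-1}a)$. We need two instances of untwisting: for
an abelian group $V$ and a module $W$,
\begin{equation}\label{eq:untwist}
\begin{aligned}
 \mathrm{Hom}_{\mathbb Z}(\mathbb Z[G]\otimes V,W)&\cong\mathrm{Map}(G,\mathrm{Hom}_{\mathbb Z}(V,W)),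
   &f&\mapsto\bigl(h\mapsto(v\mapsto h^{-1}f(h\otimes v))\bigr),\\
 \mathrm{Hom}_{\mathbb Z}(W,\mathrm{Map}(G,V))&\cong\mathrm{Map}(G,\mathrm{Hom}_{\mathbb Z}(W,V)),
   &f&\mapsto\bigl(h\mapsto(w\mapsto f(hw)(h))\bigr).
\end{aligned}
\end{equation}
Both are equivariant: for $kf$ in place of $f$, the right-hand sides at $h$ become
$h^{-1}kf(k^{-1}h\otimes v)$ and $f(k^{-1}hw)(k^{-1}h)$, which are the values for $f$ at $k^{-1}h$.
Finally, if $U$ is free as an abelian group, then
$\mathrm{Ext}^1_{\mathbb Z[G]}(U,W)=H^1(G;\mathrm{Hom}_{\mathbb Z}(U,W))$.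

A two-term resolution by \emph{free} modules cannot exist in general: it would force
$\hat H^*(M)=0$, and $\hat H^0(\mathbb Z)=\mathbb Z/p$ for the trivial module. In the covers below,
fixed basis elements account exactly for $\hat H^0$.

\begin{lemma}\label{lem:cover}
Every countable $\mathbb Z[G]$-module $M$ has an exact sequence
$0\to L\to\mathbb Z^{(I)}\oplus F\xrightarrow{q}M\to0$ with $I$ countable, $G$ trivial on
$\mathbb Z^{(I)}$, and $F$ free of countable rank, such that $q$ maps
$(\mathbb Z^{(I)}\oplus F)^G$ onto $M^G$, the map $\hat H^0(q)$ is an isomorphism, and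
$H^1(G;L)=0$.
\end{lemma}

\begin{proof}
The group $M^G/NM$ is an $\mathbb F_p$-vector space. Let $I\subseteq M^G$ lift a basis of it, let
$F$ be a free module of countable rank with a surjection onto $M$, and let $q$ be the obvious map.
The image of the invariants contains $I$ and $Nq(F)=NM$, so it is $M^G$. As
$\hat H^0(F)=0$, the map
$\hat H^0(q):\hat H^0(\mathbb Z^{(I)}\oplus F)=\mathbb F_p^{(I)}\to\hat H^0(M)$ sends a basis to a
basis. Finally $H^1(G;\mathbb Z)=\mathrm{Hom}(G,\mathbb Z)=0$, so
$H^1(G;\mathbb Z^{(I)}\oplus F)=0$, and $(\mathbb Z^{(I)}\oplus F)^G\to M^G\to H^1(G;L)\to0$ is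
exact with first map onto. So $H^1(G;L)=0$.
\end{proof}

We want $L$ to be a permutation module, at least after adding a free module. The plan is to cover
$L$ once more in the same way; the new kernel has no cohomology at all, and then it is projective.

\begin{lemma}\label{lem:projective}
Let $P$ be a $\mathbb Z[G]$-module that is free as an abelian group, with
$\hat H^0(P)=H^1(G;P)=0$. Then $P$ is projective.
\end{lemma}

\begin{proof}
\emph{$\bar P=P/pP$ is a free $\mathbb F_p[G]$-module.} From $0\to P\xrightarrow{p}P\to\bar P\to0$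
we get $\hat H^0(\bar P)=0$. Now $\mathbb F_p[G]=\mathbb F_p[t]/(t^p)$, and $N$ becomes $t^{p-1}$.
So $\hat H^0(\bar P)=0$ says that $\ker(t|_{\bar P})=t^{p-1}\bar P$. Choose $e_i\in\bar P$ such that
the $t^{p-1}e_i$ form an $\mathbb F_p$-basis of $\ker t$, and let
$\psi:\bigoplus_i\mathbb F_p[G]\to\bar P$ send the $i$-th generator to $e_i$.

The map $\psi$ is injective on the kernel of $t$ in its domain, which is
$t^{p-1}\bigoplus_i\mathbb F_p[G]$. Since $t$ is nilpotent, every nonzero submodule meets
this kernel nontrivially, so $\psi$ is injective.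

For surjectivity we show $\ker t^j\subseteq\operatorname{im}\psi$ for $0\le j\le p$ by induction; for
$j=p$ this is the claim, and $j=0$ is trivial. If $1\le j\le p$ and $t^jx=0$, then
$t^{j-1}x\in\ker t$, so
$t^{j-1}x=t^{p-1}e$ with $e$ in the $\mathbb F_p$-span of the $e_i$. Then
$t^{j-1}(x-t^{p-j}e)=0$, so $x-t^{p-j}e\in\operatorname{im}\psi$ by induction, and
$x\in\operatorname{im}\psi$.

\emph{$P$ is projective.} Let $0\to R\to F\to P\to0$ be exact with $F$ free. Since $P$ is free and $R$
torsion-free as an abelian group,
\[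
 0\to\mathrm{Hom}_{\mathbb Z}(P,R)\xrightarrow{p}\mathrm{Hom}_{\mathbb Z}(P,R)\to
 \mathrm{Hom}_{\mathbb Z}(\bar P,R/pR)\to0
\]
is exact. As $\bar P$ is free over $\mathbb F_p[G]$, it has the form $\mathbb Z[G]\otimes V$ with $V$
an $\mathbb F_p$-vector space, so the last module has no cohomology by the first line of
\eqref{eq:untwist}. So multiplication by $p$ is surjective on
$H^1(G;\mathrm{Hom}_{\mathbb Z}(P,R))$. It is also zero there, so
$\mathrm{Ext}^1_{\mathbb Z[G]}(P,R)=H^1(G;\mathrm{Hom}_{\mathbb Z}(P,R))=0$, and the sequence splits.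
\end{proof}

\begin{proposition}\label{prop:presentation}
Every countable $\mathbb Z[G]$-module $M$ has an exact sequence
$0\to\mathbb Z[X_1]\xrightarrow{d}\mathbb Z[X_0]\xrightarrow{q}M\to0$ with $X_0,X_1$ countable
$G$-sets such that
\begin{enumerate}
\item[\textup{(a)}] $q:\mathbb Z[X_0]^G\to M^G$ is surjective;
\item[\textup{(b)}] writing $d[x]=\sum_yd(x,y)[y]$, we have $p\mid d(x,y)$ for all $x\in X_1^G$,
$y\in X_0^G$.
\end{enumerate}
\end{proposition}

We call such a sequence a \emph{presentation} of $M$.

\begin{proof}
Take $0\to L\to\mathbb Z^{(I)}\oplus F\xrightarrow{q}M\to0$ from Lemma~\ref{lem:cover}, and apply the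
lemma again to the countable module $L$:
\[
 0\to P\to\mathbb Z^{(J)}\oplus F'\xrightarrow{r}L\to0 .
\]
Both $L$ and $P$ are subgroups of free abelian groups, hence free abelian. By the lemma
$H^1(G;P)=0$. By periodicity $\hat H^{-1}(L)\cong H^1(G;L)=0$, so in the exact sequence
\[
 \hat H^{-1}(L)=0\to\hat H^0(P)\to\hat H^0(\mathbb Z^{(J)}\oplus F')
 \xrightarrow{\hat H^0(r)}\hat H^0(L)
\]
the last map is an isomorphism and therefore $\hat H^0(P)=0$. By Lemma~\ref{lem:projective}, $P$ is
projective.

The second sequence splits. Indeed, $P$ is a summand of some $\mathbb Z[G]\otimes V\cong\mathrm{Map}(G,V)$,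
so $\mathrm{Hom}_{\mathbb Z}(L,P)$ is a summand of a module without cohomology by the second line of
\eqref{eq:untwist}, and $\mathrm{Ext}^1_{\mathbb Z[G]}(L,P)=H^1(G;\mathrm{Hom}_{\mathbb Z}(L,P))=0$
because $L$ is free abelian. So $L\oplus P\cong\mathbb Z^{(J)}\oplus F'$.

Let $F^\infty$ be free of countably infinite rank. As $P$ is countable and projective, there is $P'$
with $P\oplus P'\cong F^\infty$. Then
\[
 P\oplus F^\infty\cong P\oplus(P'\oplus P)\oplus(P'\oplus P)\oplus\cdots
 \cong(P\oplus P')\oplus(P\oplus P')\oplus\cdots\cong F^\infty ,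
\]
and hence $L\oplus F^\infty\cong L\oplus P\oplus F^\infty\cong\mathbb Z^{(J)}\oplus F'\oplus F^\infty$
is a permutation module $\mathbb Z[X_1]$ with $X_1$ countable. Put
$\mathbb Z[X_0]=\mathbb Z^{(I)}\oplus F\oplus F^\infty$ and extend $q$ by $0$ on $F^\infty$. Its kernel
is $L\oplus F^\infty\cong\mathbb Z[X_1]$. Property (a) holds by Lemma~\ref{lem:cover}, and
$\hat H^0(q)$ is still an isomorphism, since $\hat H^0(F^\infty)=0$.

For (b), observe that for a $G$-set $X$ the orbit sums form a basis of $\mathbb Z[X]^G$, and
$N\mathbb Z[X]$ is spanned by the orbit sums of the free orbits and by the $p[x]$ with $x\in X^G$. So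
$\hat H^0(\mathbb Z[X])=\mathbb F_p^{(X^G)}$, and $\hat H^0(d)$ has the matrix
$(d(x,y)\bmod p)_{x\in X_1^G,\,y\in X_0^G}$. Since $\hat H^0(q)\hat H^0(d)=0$ and $\hat H^0(q)$ is an
isomorphism, $\hat H^0(d)=0$.
\end{proof}

\begin{lemma}\label{lem:lift}
Let $f:M\to M'$ be a $\mathbb Z[G]$-homomorphism of countable modules, and let
$(\mathbb Z[X_1]\xrightarrow{d}\mathbb Z[X_0]\xrightarrow{q}M)$ and
$(\mathbb Z[Y_1]\xrightarrow{d'}\mathbb Z[Y_0]\xrightarrow{q'}M')$ be presentations. There are
$\mathbb Z[G]$-maps $u_j:\mathbb Z[X_j]\to\mathbb Z[Y_j]$ with $q'u_0=fq$ and $d'u_1=u_0d$.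
\end{lemma}

\begin{proof}
For $x\in X_0^G$ the element $fq[x]$ lies in $M'^G$, and by (a) we can choose $u_0[x]$ in
$\mathbb Z[Y_0]^G$ over it. For one point of each free orbit choose any lift, and extend
equivariantly. Since $q'u_0d=fqd=0$ and $d'$ is injective with image $\ker q'$, there is a unique
$u_1$ with $d'u_1=u_0d$, and it is $\mathbb Z[G]$-linear.
\end{proof}

\section{Signed spans and equivariant homotopy}\label{sec:spans}

An integer matrix between permutation modules has to be turned into a homomorphism between the
algebras $P_X$, and we saw that this involves a choice: an integer may be realized by fixed points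
or by free orbits. The following notion records the choice.

\begin{definition}
A \emph{signed span} $Z:X\to Y$ between $G$-sets is a countable $G$-set $Z$ with equivariant maps
$a:Z\to X$, finite-to-one, and $b:Z\to Y$, and with an invariant function $\varepsilon:Z\to\{\pm\}$.
Put
\begin{align*}
 \lambda_Z(x,y)&=\sum_{z\mapsto(x,y)}\varepsilon(z)&&(x\in X,\ y\in Y),\\
 \mu_Z(x,y)&=\sum_{z\in Z^G,\,z\mapsto(x,y)}\varepsilon(z)&&(x\in X^G,\ y\in Y^G),
\end{align*}
where $z\mapsto(x,y)$ means $a(z)=x$ and $b(z)=y$.
\end{definition}

The map $b$ need not be finite-to-one. For $x\in X^G$ and $y\in Y^G$ the non-fixed points over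
$(x,y)$ form free orbits, so always $\mu_Z\equiv\lambda_Z\pmod p$ on $X^G\times Y^G$.

Given an equivariant isometry $V:\ell^2(Z)\otimes\mathcal H\to\mathcal H$, define
$\varphi_{Z,V}:P_X\to P_Y$ by
\begin{equation}\label{eq:phi}
 \varphi_{Z,V}(F)(y)=V\Bigl(\sum_{z\in b^{-1}(y)}e_{zz}\otimes
 \sigma_{\varepsilon(z)}\bigl(F(a(z))\bigr)\Bigr)V^* ,
\end{equation}
where $e_{zz}$ is the rank-one projection onto $\mathbb C\delta_z$, and where $V$ and
$\sigma_\pm$ act on the tensor factors where they make sense. Such $V$ exist: the unitary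
$\delta_z\otimes\delta_h\mapsto\delta_{h^{-1}z}\otimes\delta_h$ identifies $\ell^2(Z)\otimes\ell^2(G)$
with a countable multiple of $\ell^2(G)$.

\emph{Formula \eqref{eq:phi} is well defined.} Since $a$ is finite-to-one and $F$ vanishes at
infinity,
\begin{equation}\label{eq:decay}
 \text{for every }\eta>0,\ \text{all but finitely many }z\in Z\text{ satisfy }\|F(a(z))\|<\eta .
\end{equation}
So the sum in \eqref{eq:phi} lies in $\Omega\otimes K(\ell^2(Z)\otimes\mathcal H)$, and
$\|\varphi_{Z,V}(F)(y)\|=\sup_{z\in b^{-1}(y)}\|F(a(z))\|$ tends to $0$ as $y\to\infty$. Thus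
$\varphi_{Z,V}$ is a $*$-homomorphism $P_X\to P_Y$.

\emph{It is equivariant.} For $h\in G$, use $he_{zz}h^{-1}=e_{hz,hz}$ and substitute $z'=hz$:
\begin{align*}
 h\bigl(\varphi_{Z,V}(F)(h^{-1}y)\bigr)
 &=V\Bigl(\sum_{b(z)=h^{-1}y}e_{hz,hz}\otimes\sigma_{\varepsilon(z)}\bigl(h(F(a(z)))\bigr)\Bigr)V^*\\
 &=V\Bigl(\sum_{b(z')=y}e_{z'z'}\otimes\sigma_{\varepsilon(z')}\bigl((hF)(a(z'))\bigr)\Bigr)V^* .
\end{align*}

\emph{On $K_1$ it is $[x]\mapsto\sum_y\lambda_Z(x,y)[y]$,} because a function supported at $x$
contributes to the value at $y$ one block with sign $\varepsilon(z)$ for each $z\mapsto(x,y)$, and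
conjugation by an isometry does not change $K$-classes.

The aim of this section is to show that, up to $G$-homotopy, $\varphi_{Z,V}$ depends only on the two
matrices $\lambda_Z$ and $\mu_Z$ (Proposition~\ref{prop:spans}). We first remove the dependence on
$V$.

\begin{lemma}\label{lem:V}
If $V,V'$ are equivariant isometries $\ell^2(Z)\otimes\mathcal H\to\mathcal H$, then
$\varphi_{Z,V}\sim\varphi_{Z,V'}$.
\end{lemma}

\begin{proof}
Write $\mathcal H=L^2[0,1]\otimes\ell^2(G)$ with $G$ trivial on $L^2[0,1]$. For $t\in[\frac12,1]$ let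
$W_t$ and $W'_t$ be the rescaling isometries of $L^2[0,1]$ onto $L^2[0,t]$ and $L^2[1-t,1]$,
tensored with $1$. They are equivariant, strongly continuous in $t$, and equal $1$ at $t=1$. So $V$ is
joined to $W_{1/2}V$ and $V'$ to $W'_{1/2}V'$ by strongly continuous paths of equivariant
isometries. Since $W_{1/2}V$ and $W'_{1/2}V'$ have orthogonal ranges,
$\cos(s)W_{1/2}V+\sin(s)W'_{1/2}V'$, $0\le s\le\pi/2$, is a path of equivariant isometries joining
them.

Let $V_t$ be the resulting path from $V$ to $V'$. For
$T\in\Omega\otimes K(\ell^2(Z)\otimes\mathcal H)$ the path $V_tTV_t^*$ is norm continuous, as one sees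
first on elementary tensors with a rank-one operator. By \eqref{eq:decay}, for given $F$ and $\eta>0$
only finitely many $y$ have $\|\varphi_{Z,V_t}(F)(y)\|\ge\eta$, and this norm does not depend on $t$. So
$t\mapsto\varphi_{Z,V_t}(F)$ is continuous.
\end{proof}

\begin{lemma}\label{lem:compose}
For signed spans $Z:X\to Y$ and $Z':Y\to Y'$ (with structure maps $a,b,\varepsilon$ and
$a',b',\varepsilon'$), the fiber product
$Z\times_YZ'=\{(z,z'):b(z)=a'(z')\}$, with the maps $(z,z')\mapsto a(z)$ and $(z,z')\mapsto b'(z')$ and
the product of the signs, is a signed span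
$X\to Y'$, and $\varphi_{Z',V'}\circ\varphi_{Z,V}=\varphi_{Z\times_YZ',V''}$ for some $V''$. Moreover
\[
 \lambda_{Z\times_YZ'}(x,y')=\sum_{y\in Y}\lambda_Z(x,y)\lambda_{Z'}(y,y'),\qquad
 \mu_{Z\times_YZ'}(x,y')=\sum_{y\in Y^G}\mu_Z(x,y)\mu_{Z'}(y,y') .
\]
\end{lemma}

\begin{proof}
Over $x\in X$ there are finitely many $z$, and over each $b(z)$ finitely many $z'$, so the fiber
product is finite-to-one over $X$. As $\sigma_\varepsilon\sigma_{\varepsilon'}=\sigma_{\varepsilon\varepsilon'}$
and $\sigma_\pm$ commutes with $\mathrm{Ad}\,V$, substituting \eqref{eq:phi} into itself gives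
\[
 \varphi_{Z',V'}(\varphi_{Z,V}(F))(y')=V'(1\otimes V)\Bigl(\sum_{b'(z')=y',\ b(z)=a'(z')}
 e_{z'z'}\otimes e_{zz}\otimes\sigma_{\varepsilon(z)\varepsilon'(z')}\bigl(F(a(z))\bigr)\Bigr)
 (1\otimes V)^*V'^* .
\]
So $V''$ is the restriction of $V'(1\otimes V)$ to
$\ell^2(Z\times_YZ')\otimes\mathcal H\subseteq\ell^2(Z')\otimes\ell^2(Z)\otimes\mathcal H$. The
formula for $\lambda$ follows by sorting the pairs $(z,z')$ according to $y=b(z)$. A pair is fixed if
and only if $z$ and $z'$ are, and then $y\in Y^G$; this gives the formula for $\mu$.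
\end{proof}

The next lemma cancels pairs of opposite sign. The homotopy that does this lives on $\Omega$ and
$M_2$, where $G$ acts trivially, so it is automatically equivariant.

\begin{lemma}\label{lem:cancel}
Let $Z:X\to Y$ be a signed span, let $W_0$ be a countable $G$-set with equivariant maps
$a:W_0\to X$, finite-to-one, and $b:W_0\to Y$, and let $W=W_0\times\{\pm\}$ with the second
coordinate as sign. Then $\varphi_{Z\sqcup W,V}\sim\varphi_{Z,V|}$, where $V|$ is the restriction of
$V$ to $\ell^2(Z)\otimes\mathcal H$.
\end{lemma}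

\begin{proof}
Let $R_s\in M_2(\mathbb C)$ be the rotation by $\pi s/2$, and, with $\tau$ the coordinate function of
$\mathbb T$, let
\[
 u_s=\mathrm{diag}(\tau,1)\,R_s\,\mathrm{diag}(1,\bar\tau)\,R_s^*\in M_2(C(\mathbb T)),
 \qquad 0\le s\le1 .
\]
These are unitaries with $u_s(1)=1$, $u_0=\mathrm{diag}(\tau,\bar\tau)$, and $u_1=1$, because
$R_1\mathrm{diag}(1,\bar\tau)R_1^*=\mathrm{diag}(\bar\tau,1)$. Since $f(u_s)$ takes the value
$f(1)1=0$ at the point $1\in\mathbb T$ for every $f\in\Omega$, the formula $\kappa_s(f)=f(u_s)$ defines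
a point-norm continuous path of homomorphisms $\Omega\to M_2(\Omega)$ from
$\mathrm{diag}(\sigma_+,\sigma_-)$ to $0$. Write $\ell^2(W)=\ell^2(W_0)\otimes\ell^2\{\pm\}$ and
$M_2=B(\ell^2\{\pm\})$, and put
\[
 h_s(F)(y)=V\Bigl(\sum_{z\in Z,\,b(z)=y}e_{zz}\otimes\sigma_{\varepsilon(z)}\bigl(F(a(z))\bigr)+
 \sum_{w\in W_0,\,b(w)=y}e_{ww}\otimes(\kappa_s\otimes\mathrm{id}_{\mathcal K})\bigl(F(a(w))\bigr)
 \Bigr)V^* .
\]
Since $G$ acts trivially on $\Omega$ and on $\ell^2\{\pm\}$, the computation after \eqref{eq:decay}
shows that $h_s$ is equivariant. It is continuous in $s$, because by \eqref{eq:decay}, applied to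
$W_0$, all but finitely many of the terms that depend on $s$ have norm $<\eta$. At the ends
$h_0=\varphi_{Z\sqcup W,V}$ and $h_1=\varphi_{Z,V|}$.
\end{proof}

\begin{proposition}\label{prop:spans}
\begin{enumerate}
\item[\textup{(1)}] If signed spans $Z,Z':X\to Y$ satisfy $\lambda_Z=\lambda_{Z'}$ and
$\mu_Z=\mu_{Z'}$, then $\varphi_{Z,V}\sim\varphi_{Z',V'}$ for all $V,V'$.
\item[\textup{(2)}] Let $u:\mathbb Z[X]\to\mathbb Z[Y]$ be $\mathbb Z[G]$-linear with matrix
$\lambda$, that is, $u[x]=\sum_y\lambda(x,y)[y]$. Let $\mu$ be an integer matrix on $X^G\times Y^G$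
with finitely many nonzero entries $\mu(x,\cdot)$ for each $x$ and with $\mu\equiv\lambda\pmod p$
there. Then some signed span $Z:X\to Y$ has $\lambda_Z=\lambda$ and $\mu_Z=\mu$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Orbit types.} Consider a transitive $G$-set $T$ with an equivariant map to $X\times Y$, and let
$\omega\subseteq X\times Y$ be the orbit that is its image. If $T$ is a point, then
$\omega$ is a point of $X^G\times Y^G$. Otherwise $T\cong G$ is free, and $\omega$ may be a free orbit
or a fixed point. In either case $T$ is determined up to isomorphism over $X\times Y$ by $\omega$ and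
by whether it is a point or free, since two equivariant maps $G\to\omega$ differ by a translation of $G$.
For a signed span $Z$ each type has finite multiplicity, as $a$ is finite-to-one. The \emph{signed}
multiplicities (number of orbits with sign $+$ minus number with sign $-$) are as follows.
\begin{itemize}
\item Over a free orbit $\omega\ni(x,y)$ all orbits of $Z$ are free and each has one point over
$(x,y)$; the signed number is $\lambda_Z(x,y)$.
\item Over a fixed point $(x,y)$ the signed number of fixed points is $\mu_Z(x,y)$, and the signed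
number of free orbits is $(\lambda_Z(x,y)-\mu_Z(x,y))/p$.
\end{itemize}

(1) Under the hypothesis the signed multiplicities of $Z$ and $Z'$ agree for every type. Let $n_\pm$
and $n'_\pm$ be the multiplicities of one type with signs $\pm$, so that
$n_+-n_-=n'_+-n'_-$. Let $Z_-$ and $Z'_-$ be the parts with sign $-$. The spans
\[
 Z\sqcup(Z'_-\times\{\pm\})\qquad\text{and}\qquad Z'\sqcup(Z_-\times\{\pm\})
\]
have, for this type, multiplicities $(n_++n'_-,\,n_-+n'_-)$ and $(n'_++n_-,\,n'_-+n_-)$, and these
are equal. So the two spans are isomorphic as signed $G$-sets over $X\times Y$. An isomorphism of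
spans only changes $V$. Now Lemma~\ref{lem:cancel}, applied to both, and Lemma~\ref{lem:V} give (1).

(2) Over $(x,y)\in X^G\times Y^G$ put $|\mu(x,y)|$ fixed points with the sign of $\mu(x,y)$ and
$|\lambda(x,y)-\mu(x,y)|/p$ free orbits with the sign of $\lambda(x,y)-\mu(x,y)$. Since $u$ is
equivariant, $\lambda$ is constant on the orbits of $X\times Y$; over each free orbit $\omega$ put
$|\lambda(\omega)|$ copies of $\omega$ with the sign of $\lambda(\omega)$. For each $x$ only finitely
many $\lambda(x,y)$ and $\mu(x,y)$ are nonzero, so $a$ is finite-to-one.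
\end{proof}

Property (b) of a presentation says exactly that the differential $d$ can be realized with
$\mu=0$, that is, without fixed points; the lifts $u_j$ may then be realized in any way. Since $\mu$ is
multiplicative, both composites around \eqref{eq:square} will have $\mu=0$.

\section{Mapping cones}\label{sec:cones}

For every countable $\mathbb Z[G]$-module $M$ under consideration fix once and for all a presentation
$(\mathbb Z[X_1]\xrightarrow{d}\mathbb Z[X_0]\xrightarrow{q}M)$, a signed span $D_M:X_1\to X_0$ with
$\lambda=d$ and $\mu=0$ (Propositions~\ref{prop:presentation} and~\ref{prop:spans}(2)), and a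
homomorphism $\varphi_M=\varphi_{D_M,V}:P_{X_1}\to P_{X_0}$. Let
\[
 C(M)=\{(a,k)\in P_{X_1}\oplus C([0,1],P_{X_0}):k(0)=0,\ k(1)=\varphi_M(a)\},
\]
a separable $G$-algebra. It is an extension of the type~I algebra $P_{X_1}$ by the type~I algebra
$SP_{X_0}$, hence type~I.

\begin{proposition}\label{prop:cones}
\begin{enumerate}
\item[\textup{(1)}] $K_0(C(M))=M$ as $\mathbb Z[G]$-modules and $K_1(C(M))=0$.
\item[\textup{(2)}] Every element of $M^G$ lies in the image of $K_0(C(M)^G)\to K_0(C(M))$.
\item[\textup{(3)}] For every homomorphism $f:M\to M'$ of countable $\mathbb Z[G]$-modules there is an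
equivariant $*$-homomorphism $\Phi_f:C(M)\to C(M')$ that induces $f$ on $K_0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The extension $0\to SP_{X_0}\to C(M)\to P_{X_1}\to0$ is the pullback along $\varphi_M$ of the cone
extension $0\to SP_{X_0}\to\{k\in C([0,1],P_{X_0}):k(0)=0\}\to P_{X_0}\to0$. As cones are contractible,
the boundary map of the latter is a natural isomorphism $K_1(P_{X_0})\cong K_0(SP_{X_0})$, and we use it
to identify $K_0(SP_{X_0})$ with $\mathbb Z[X_0]$. By naturality of boundary maps, the boundary map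
$K_1(P_{X_1})\to K_0(SP_{X_0})$ of the former is $(\varphi_M)_*=d:\mathbb Z[X_1]\to\mathbb Z[X_0]$.
Since $K_0(P_{X_1})=0$ and $K_1(SP_{X_0})\cong K_0(P_{X_0})=0$, the six-term sequence reads
\[
 0\to K_1(C(M))\to\mathbb Z[X_1]\xrightarrow{d}\mathbb Z[X_0]\to K_0(C(M))\to0 .
\]
So $K_1(C(M))=\ker d=0$ and $K_0(C(M))=\operatorname{coker}d=M$, equivariantly, and the inclusion of
$SP_{X_0}$ induces $q$.

(2) Let $m\in M^G$. By property (a) and since orbit sums are a basis of $\mathbb Z[X_0]^G$, we can write
$m=q\bigl(\sum_On_O\sum_{y\in O}[y]\bigr)$, a finite sum over orbits $O\subseteq X_0$. Let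
$e_0\in\mathcal K$ be a $G$-invariant rank-one projection, for instance onto the line spanned by
$\delta_1\otimes\sum_h\delta_h$. Then $k\mapsto1_O\otimes k\otimes e_0$ defines a homomorphism
$S\Omega\to SP_{X_0}\subseteq C(M)$ with range in $C(M)^G$. It is the suspension of
$\Omega\to P_{X_0}$, $f\mapsto1_O\otimes f\otimes e_0$, which maps the generator of $K_1(\Omega)$ to
$\sum_{y\in O}[y]$. So each $q\bigl(\sum_{y\in O}[y]\bigr)$ comes from $K_0(C(M)^G)$, and hence so
does $m$.

(3) Let $(\mathbb Z[Y_1]\xrightarrow{d'}\mathbb Z[Y_0]\xrightarrow{q'}M')$ be the presentation of $M'$,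
and take $u_0,u_1$ as in Lemma~\ref{lem:lift}. By Proposition~\ref{prop:spans}(2) there are signed
spans $U_j:X_j\to Y_j$ with $\lambda_{U_j}=u_j$ and $\mu_{U_j}=u_j|_{X_j^G\times Y_j^G}$. Write
$\varphi_{U_j}$ for associated homomorphisms. By Lemma~\ref{lem:compose} the composites
$\varphi_{U_0}\varphi_M$ and $\varphi_{M'}\varphi_{U_1}$ come from signed spans $X_1\to Y_0$ whose
$\lambda$-matrices are those of $u_0d$ and $d'u_1$, which are equal, and whose $\mu$-matrices are both
$0$, since $\mu_{D_M}=0$ and $\mu_{D_{M'}}=0$. By Proposition~\ref{prop:spans}(1) there is a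
$G$-homotopy $h_s:P_{X_1}\to P_{Y_0}$ from $h_0=\varphi_{U_0}\varphi_M$ to
$h_1=\varphi_{M'}\varphi_{U_1}$. Define
\[
 \Phi_f(a,k)=(\varphi_{U_1}(a),\tilde k),\qquad
 \tilde k(s)=\begin{cases}\varphi_{U_0}(k(2s)),&0\le s\le\frac12,\\
 h_{2s-1}(a),&\frac12\le s\le1.\end{cases}
\]
At $s=\frac12$ both formulas give $\varphi_{U_0}\varphi_M(a)$; moreover $\tilde k(0)=0$ and
$\tilde k(1)=\varphi_{M'}(\varphi_{U_1}(a))$. So $\Phi_f$ is an equivariant $*$-homomorphism
$C(M)\to C(M')$. On the ideal $SP_{X_0}$, where $a=0$, it is a reparametrization of $S\varphi_{U_0}$,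
hence homotopic to $S\varphi_{U_0}$ as a map into $SP_{Y_0}$. So $\Phi_{f*}q=q'u_0=fq$, and
$\Phi_{f*}=f$ because $q$ is onto.
\end{proof}

No functoriality of $f\mapsto\Phi_f$ is claimed, and none is needed. What matters is that $C(M)$ does
not depend on $f$, so that the $\Phi_f$ for a chain of homomorphisms can be composed.

\section{Injective maps and prescribed units}\label{sec:unital}

Let the data of Theorem~\ref{thm:chain} be given, with $\alpha_0^{(0)}(x_0)=x_0$; throughout, $k$ runs
over the indices of the given chains. Put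
$\Gamma=\mathbb Z/p_0\times\mathbb Z/p_1$, with generators $\gamma_0,\gamma_1$. The \emph{bootstrap
class} below is the usual class of separable nuclear $C^*$-algebras; it contains the separable
type~I algebras, $\mathcal O_2$ and $\mathcal O_\infty$, is closed under extensions, suspensions,
tensor products and passage to full hereditary subalgebras, and its members satisfy the UCT. We use
the fact, due to Cuntz, that $K_*(D\otimes\mathcal O_2)=0$ for every $D$.

\begin{proposition}\label{prop:injective}
There are separable nuclear $\Gamma$-algebras $D_0,D_1,\dots$ in the bootstrap class and injective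
$\Gamma$-equivariant $*$-homomorphisms $D_k\to D_{k+1}$ such that
$K_*(D_k)=(G_0^{(k)},G_1^{(k)})$, the homomorphisms induce $f_i^{(k)}$, the generators
$\gamma_0$ and $\gamma_1$ act on $K_*(D_k)$ by $(\alpha_0^{(k)},\mathrm{id})$ and
$(\mathrm{id},\alpha_1^{(k)})$, and every $\alpha_0^{(k)}$-fixed class in $K_0(D_k)$ lies in the image
of $K_0(D_k^\Gamma)$.
\end{proposition}

\begin{proof}
Regard $G_i^{(k)}$ as a module over $\mathbb Z[\mathbb Z/p_i]$, the generator acting by
$\alpha_i^{(k)}$, and let $C(G_i^{(k)})$ be as in Section~\ref{sec:cones} with $p=p_i$. Put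
\[
 E_k=C(G_0^{(k)})\oplus SC(G_1^{(k)}),\qquad
 \Psi_k=\Phi_{f_0^{(k)}}\oplus S\Phi_{f_1^{(k)}}:E_k\to E_{k+1},
\]
where $\gamma_0$ acts by the generator of $\mathbb Z/p_0$ on the first summand and trivially on the
second, and $\gamma_1$ acts trivially on the first and by the generator of $\mathbb Z/p_1$ on the
second. Since $K_1(C(M))=0$, the suspended summand contributes $G_1^{(k)}$ to $K_1$ and nothing to
$K_0$. By Proposition~\ref{prop:cones} the algebras $E_k$ and the maps $\Psi_k$ have all the required
properties except injectivity.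

To make the maps injective without changing $K$-theory, let $D_0=E_0$ and
$D_{k+1}=E_{k+1}\oplus(D_k\otimes\mathcal O_2)$ with $\Gamma$ trivial on $\mathcal O_2$, and embed
\[
 D_k\to D_{k+1},\qquad a\mapsto\bigl(\Psi_k(\mathrm{pr}(a)),\,a\otimes1\bigr),
\]
where $\mathrm{pr}:D_k\to E_k$ is the projection (the identity for $k=0$). Since
$K_*(D_{k-1}\otimes\mathcal O_2)=0$ for $k\ge1$, $\mathrm{pr}$ is an equivariant $K$-isomorphism, with
inverse induced by the inclusion of the summand $E_k$. So the embedding induces $f_i^{(k)}$, and fixed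
classes in $K_0(D_k)$ come from $K_0(E_k^\Gamma)$ and hence from $K_0(D_k^\Gamma)$.
\end{proof}

It remains to make the algebras unital with the right unit class. Adjoining units to the $D_k$ would add
a summand $\mathbb Z$ to $K_0$. We instead glue in a copy of $\mathcal O_2$, whose $K$-theory vanishes,
and choose the corner so that its unit has class $x_0$.

\paragraph{The construction.}
Let $\mathbb K=K(\ell^2)$ and $Q=\mathcal O_\infty\otimes\mathbb K$, with trivial $\Gamma$-action. We
use that $K_0(\mathcal O_\infty)=\mathbb Z[1]$, $K_1(\mathcal O_\infty)=0$, that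
$\mathbb C\to\mathcal O_\infty$ is a $KK$-equivalence, and the theorem of Cuntz that every class in
$K_0(Q)$ is represented by a nonzero projection and that nonzero projections in $Q$ with equal classes
are equivalent.

By Proposition~\ref{prop:injective} and since $x_0$ is fixed, some $\xi\in K_0(D_0^\Gamma)$ maps to
$x_0$. Write $\xi=[e]-[\bar e]$ with a projection $e\in M_n((D_0^\Gamma)^+)$ and its scalar part
$\bar e\in M_n(\mathbb C)$, of rank $m$. Regard $M_n\subset\mathbb K$ as acting on the first $n$
coordinates, and choose a nonzero projection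
$e'\in\mathcal O_\infty\otimes K(\ell^2\{n+1,n+2,\dots\})$ with $[e']=-m[1]$.

Let $C$ be a separable $\Gamma$-algebra \emph{under $D_0$}, that is, with an equivariant homomorphism
$D_0\to C$; homomorphisms between such algebras are required to respect the maps from $D_0$. The image
of $e$ in $M_n((C^\Gamma)^+)$ is again denoted $e$. Put
\[
 r=r_C=e\otimes1_{\mathcal O_\infty}+1\otimes e'\in C^+\otimes Q ,
\]
a $\Gamma$-fixed projection; the two summands are orthogonal. Let $\pi:C^+\otimes Q\to Q$ be induced by
$C^+\to\mathbb C$. Then $\bar r=\pi(r)=\bar e\otimes1+e'$ is nonzero, does not depend on $C$, and has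
class $m[1]-m[1]=0$. So $\bar r\oplus\bar r$ is equivalent to $\bar r$, which means that $\bar rQ\bar r$
contains two isometries whose range projections add up to $\bar r$. They give a unital embedding
$\iota:\mathcal O_2\to\bar rQ\bar r$, which we fix, the same for all $C$. Define
\[
 C^\sharp=\{c\in r(C^+\otimes Q)r:\pi(c)\in\iota(\mathcal O_2)\},\qquad J_C=r(C\otimes Q)r .
\]

\begin{proposition}\label{prop:unit}
\begin{enumerate}
\item[\textup{(1)}] $C^\sharp$ is a unital separable $\Gamma$-algebra with unit $r$. If $C$ is nuclear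
and in the bootstrap class, then so is $C^\sharp$. An injective equivariant homomorphism $C\to C'$ of
algebras under $D_0$ induces an injective unital equivariant homomorphism $C^\sharp\to C'^\sharp$.
\item[\textup{(2)}] There are isomorphisms $K_*(C^\sharp)\cong K_*(C)$, equivariant and natural for
algebras under $D_0$, that take $[1_{C^\sharp}]$ to the image of $\xi$ in $K_0(C)$.
\item[\textup{(3)}] A class in $K_0(C)$ that comes from $K_0(C^\Gamma)$ corresponds to a class in
$K_0(C^\sharp)$ that comes from $K_0((C^\sharp)^\Gamma)$.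
\end{enumerate}
\end{proposition}

\begin{proof}
(1) As $r$ is fixed and $\pi$ is $\Gamma$-invariant, $\Gamma$ acts on $C^\sharp$. The kernel of $\pi$ is
$C\otimes Q$, so
\[
 0\to J_C\to C^\sharp\to\mathcal O_2\to0
\]
is exact; it is exact on the right because for $c\in\iota(\mathcal O_2)$ the element $r(1\otimes c)r$
is mapped by $\pi$ to $\bar rc\bar r=c$. Now $J_C$ is a full hereditary subalgebra of
$C\otimes Q$: it contains $C\otimes e'Qe'$, which generates $C\otimes Q$ as an ideal since $Q$ is simple.
This gives the statement on nuclearity and the bootstrap class. A homomorphism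
$C\to C'$ under $D_0$ gives $C^+\otimes Q\to C'^+\otimes Q$, injective if $C\to C'$ is, which maps $r_C$
to $r_{C'}$ and commutes with the maps $\pi$; so it maps $C^\sharp$ to $C'^\sharp$ unitally.

(2) By Brown's stable isomorphism theorem the inclusion of a full hereditary subalgebra of a separable
$C^*$-algebra is a $K$-isomorphism. Together with $K_*(\mathcal O_2)=0$ and the $KK$-equivalence
$\mathbb C\to\mathcal O_\infty$ this gives natural equivariant isomorphisms
\begin{equation}\label{eq:Kiso}
 K_*(C^\sharp)\xleftarrow{\ \cong\ }K_*(J_C)\xrightarrow{\ \cong\ }K_*(C\otimes Q)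
 \xleftarrow{\ \cong\ }K_*(C) .
\end{equation}
To locate the unit, consider the map $K_0(C^\sharp)\to K_0(C^+\otimes Q)=K_0(C^+)=K_0(C)\oplus\mathbb Z$
induced by inclusion. The inclusions $J_C\to C^\sharp\to C^+\otimes Q$ and
$J_C\to C\otimes Q\to C^+\otimes Q$ have the same composite. So under \eqref{eq:Kiso} the map is the
standard injection $K_0(C)\to K_0(C^+)$. It takes $[1_{C^\sharp}]=[r]$ to
$[e]-m[1]=[e]-[\bar e]$, the image of $\xi$. Hence $[1_{C^\sharp}]$ corresponds to the image of
$\xi$ in $K_0(C)$.

(3) We have $(C\otimes Q)^\Gamma=C^\Gamma\otimes Q$, and as $r$ is fixed,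
$J_C^\Gamma=r(C^\Gamma\otimes Q)r$. This contains $C^\Gamma\otimes e'Qe'$ and so is full and hereditary
in $C^\Gamma\otimes Q$. Hence $K_0(J_C^\Gamma)\cong K_0(C^\Gamma\otimes Q)\cong K_0(C^\Gamma)$,
compatibly with \eqref{eq:Kiso}. So a class coming from $K_0(C^\Gamma)$ comes from $K_0(J_C^\Gamma)$,
and therefore, in $K_0(C^\sharp)$, from $K_0((C^\sharp)^\Gamma)$.
\end{proof}

Applying this to $C=D_k$, with the composite embedding $D_0\to D_k$, we obtain unital equivariant
inclusions $D_0^\sharp\subseteq D_1^\sharp\subseteq\cdots$ of unital separable nuclear $\Gamma$-algebras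
in the bootstrap class. They have all the $K$-theoretic properties listed in
Proposition~\ref{prop:injective}, including the one on fixed classes, and $[1_{D_0^\sharp}]=x_0$.

\section{Simplicity and the end of the proof}\label{sec:simple}

It remains to make the algebras simple and purely infinite, functorially enough to keep the inclusions
and the action. Let $D$ be a unital separable $C^*$-algebra, let $\pi:D\to B(L)$ be a faithful unital
representation on a separable Hilbert space with $\pi(D)\cap K(L)=0$, and let $L\otimes D$ be the full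
right Hilbert $D$-module with inner product $\langle v\otimes a,u\otimes b\rangle=\langle v,u\rangle a^*b$
and left action $\pi(\cdot)\otimes1$. We use the following results.
\begin{itemize}
\item (Pimsner \cite{Pimsner}) The Toeplitz algebra $\mathcal T_{L\otimes D}$ is universal for pairs of a
$*$-homomorphism $i$ of $D$ and a linear map, also denoted $i$, on $L\otimes D$ such that
\[
 i(\zeta)^*i(\eta)=i(\langle\zeta,\eta\rangle),\qquad i(c)i(\zeta)=i(c\zeta),\qquad
 i(\zeta)i(c)=i(\zeta c)
\]
for $\zeta,\eta\in L\otimes D$ and $c\in D$. The inclusion $D\to\mathcal T_{L\otimes D}$ is a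
$KK$-equivalence.
\item (Kumjian \cite{Kumjian}) $\mathcal O_{L\otimes D}$ is simple and purely infinite. If $D$ is nuclear
and in the bootstrap class, so is $\mathcal O_{L\otimes D}$.
\end{itemize}
Here $\mathcal O_{L\otimes D}=\mathcal T_{L\otimes D}$. The Cuntz--Pimsner algebra imposes a covariance
relation for each $c\in D$ that acts on $L\otimes D$ by a compact operator. If
$\pi(c)\otimes1\in K(L\otimes D)=K(L)\otimes D$, slicing by a state of $D$ gives $\pi(c)\in K(L)$, so
$c=0$, and no relation is imposed. The unit of $D$ is the unit of $\mathcal T_{L\otimes D}$, since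
$i(1)i(\zeta)=i(\zeta)=i(\zeta)i(1)$.

\begin{proof}[Proof of Theorem~\ref{thm:chain}, \textup{(i)}$\Rightarrow$\textup{(ii)}]
Choose a faithful unital representation $\pi_0$ of $\overline{\bigcup_kD_k^\sharp}$ on a separable
Hilbert space $L_0$. Let $L=\ell^2(\Gamma)\otimes L_0\otimes\ell^2(\mathbb N)$, let $w$ be translation
on $\ell^2(\Gamma)$, and let
\[
 \pi(a)(\delta_\gamma\otimes v\otimes u)=\delta_\gamma\otimes\pi_0(\gamma^{-1}a)v\otimes u .
\]
Then $\pi$ is faithful and unital, and $w_\gamma\pi(a)w_\gamma^*=\pi(\gamma a)$. No nonzero $\pi(a)$ is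
compact, because of the factor $\ell^2(\mathbb N)$, and the space $L^\Gamma$ of fixed vectors is
infinite-dimensional. Restrict $\pi$ to each $D_k^\sharp$ and put
\[
 A^{(k)}=\mathcal O_{L\otimes D_k^\sharp}=\mathcal T_{L\otimes D_k^\sharp} .
\]
These are unital UCT Kirchberg algebras, and $D_k^\sharp\to A^{(k)}$ is a unital $KK$-equivalence.

\emph{Action.} On $L\otimes D_k^\sharp$ let $\gamma(v\otimes a)=w_\gamma v\otimes\gamma(a)$. Then
$\langle\gamma\zeta,\gamma\eta\rangle=\gamma\langle\zeta,\eta\rangle$ because $w_\gamma$ is unitary,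
$\gamma(c\zeta)=\gamma(c)\gamma(\zeta)$ because $w_\gamma\pi(c)=\pi(\gamma c)w_\gamma$, and
$\gamma(\zeta c)=\gamma(\zeta)\gamma(c)$. By universality $\Gamma$ acts on $A^{(k)}$, extending the
action on $D_k^\sharp$.

\emph{Inclusions.} We have $L\otimes D_k^\sharp\subseteq L\otimes D_{k+1}^\sharp$, with the same inner
products, left actions and $\Gamma$-actions. By universality of $A^{(k)}=\mathcal T_{L\otimes D_k^\sharp}$
there is a unital homomorphism $A^{(k)}\to A^{(k+1)}$ extending $D_k^\sharp\subseteq D_{k+1}^\sharp$. It is
equivariant, as one sees on generators, and injective because $A^{(k)}$ is simple. We regard it as an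
inclusion. Let $\theta_0,\theta_1$ be the automorphisms of $\overline{\bigcup_kA^{(k)}}$ given by
$\gamma_0,\gamma_1$. They commute, satisfy $\theta_i^{p_i}=\mathrm{id}$, and preserve each $A^{(k)}$.

\emph{$K$-theory.} In the commuting squares
\[
\begin{array}{ccc}
 D_k^\sharp&\subseteq&D_{k+1}^\sharp\\[2pt]
 \big\downarrow&&\big\downarrow\\[2pt]
 A^{(k)}&\subseteq&A^{(k+1)}
\end{array}
\]
the vertical maps are unital, equivariant $K$-isomorphisms. So the assertions of (ii) on $K$-theory
follow from the corresponding properties of the algebras $D_k^\sharp$.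

\emph{Fixed projections.} Let $x\in G_0^{(k)}$ be fixed by $\alpha_0^{(k)}$, and put
$R=(A^{(k)})^\Gamma$. By Propositions~\ref{prop:injective} and~\ref{prop:unit}(3), $x$ comes from
$K_0((D_k^\sharp)^\Gamma)$, hence from $K_0(R)$. So it suffices to show that every element of $K_0(R)$
is the class of a projection in $R$ itself. For orthonormal vectors $v_1,v_2,\dots\in L^\Gamma$, the
elements $s_j=i(v_j\otimes1)$ lie in $R$ and satisfy $s_j^*s_l=i(\langle v_j,v_l\rangle1)=\delta_{jl}1$.
So they are isometries with mutually orthogonal ranges, and the projection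
$1-s_1s_1^*-s_2s_2^*\in R$ has class $-[1]$. Given projections $e,e'\in M_m(R)$,
\[
 [e]-[e']=[e]+[1_m-e']+m\,[1-s_1s_1^*-s_2s_2^*]
\]
is the class of a projection $e''\in M_l(R)$ for some $l$. The row $v=(s_1,\dots,s_l)\in M_{1,l}(R)$
satisfies $v^*v=1_l$, so $e''$ is equivalent to the projection $ve''v^*\in R$. Hence $x$ is the class of
a projection in $A^{(k)}$ fixed by $\theta_0$ and $\theta_1$.
\end{proof}

This completes the proof of Theorem~\ref{thm:chain}, and with it of Theorem~\ref{thm:main}. Primality of
$p_i$ was used in Section~\ref{sec:resolutions}, where $M^G/NM$ is a vector space over $\mathbb F_p$ and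
$\mathbb F_p[G]=\mathbb F_p[t]/(t^p)$, and in Section~\ref{sec:spans}, where every orbit is free or a
fixed point, so that the two matrices
$\lambda$ and $\mu$ suffice. Countability of the groups makes all algebras separable. Condition
\eqref{eq:spielberg}, and even injectivity of $H_i\to G_i$, was not used anywhere.

\begin{thebibliography}{9}
\bibitem{Kumjian} Kumjian, \emph{On certain Cuntz--Pimsner algebras}, Pacific J. Math. 217 (2004).

\bibitem{Pimsner} Pimsner, \emph{A class of $C^*$-algebras generalizing both Cuntz--Krieger algebras and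
crossed products by $\mathbb Z$}, Fields Inst. Commun. 12 (1997).

\bibitem{Spielberg} Jack Spielberg, \emph{Non-cyclotomic Presentations of Modules and Prime-order
Automorphisms of Kirchberg Algebras}, arXiv:math/0504287 (2005).
\end{thebibliography}

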